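# Integral gradients modulo a prime and powers of plane coordinates

## 1. Polynomials of degree at most $p-1$ in $Y$

Start with an identity that one checks by expanding the square: for $l\ge 1$,
$$X^lY=\tfrac12(Y+X^l)^2-\tfrac12Y^2-\tfrac{l}{2l}X^{2l}.\tag{1}$$
A mixed monomial has been written with powers of $Y+X^l$, $Y$ and $X$ only, and each denominator is the exponent of the power above it. How far does this go?

**Definition (coordinates).** $\mathrm{EA}_2(\mathbb Z)$ is the subgroup of the group of polynomial automorphisms of $\mathbb Z[X,Y]$ generated by the elementary automorphisms $(X+a(Y),Y)$ with $a\in\mathbb Z[Y]$ and $(X,Y+b(X))$ with $b\in\mathbb Z[X]$. A *coordinate* is one of the two components of an element of $\mathrm{EA}_2(\mathbb Z)$.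

For example $X$, $Y$ and $Y+X^l$ are coordinates. So is $Y+(X+Y^2)^3$: substituting $(X+Y^2,Y)$ into $(X,Y+X^3)$ gives $(X+Y^2,\;Y+(X+Y^2)^3)$. For $F=(F_1,F_2)$ we write $H\circ F=H(F_1,F_2)$. If $f$ is a coordinate and $F\in\mathrm{EA}_2(\mathbb Z)$, then $f\circ F$ is a coordinate.

**Definition (admissible sums).** An *admissible sum* is
$$H'=\frac{a_1}{m_1}f_1^{m_1}+\cdots+\frac{a_r}{m_r}f_r^{m_r},\qquad a_i\in\mathbb Z,\ m_i\in\mathbb N^*,\ f_i\text{ a coordinate},$$
where $\mathbb N^*$ is the set of positive integers. Its gradient $\nabla H'=(H'_X,H'_Y)=\sum a_if_i^{m_i-1}\nabla f_i$ has integer coefficients. (Subscripts $X,Y$ on polynomials are partial derivatives.)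

The right side of (1) is an admissible sum. A monomial $cX^mY^n\neq$ constant with $c\in\mathbb Q$ has integral gradient exactly when $cm,cn\in\mathbb Z$, that is, when $c\gcd(m,n)\in\mathbb Z$; so $\frac1pX^pY^p$ has integral gradient and $\frac12X^2Y$ does not. A polynomial has integral gradient if and only if each of its monomials does, because distinct monomials contribute distinct monomials to $H_X$, and likewise to $H_Y$.

Fix a prime $p$ and let a bar denote reduction modulo $p$. The question, taken from Joost Berson, "The tame automorphism group in two variables over basic Artinian rings", arXiv:0910.3519 (2009), is this: for every $H\in\mathbb Q[X,Y]$ with integral gradient, is there an admissible sum $H'$ with $\overline{H_X}=\overline{H'_X}$ and $\overline{H_Y}=\overline{H'_Y}$ in $\mathbb F_p[X,Y]$? Only the gradient modulo $p$ is to be matched.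

**Linear form of the question.** Let $v(\cdot)=v_p(\cdot)$ be the $p$-adic valuation and $\mathbb Z_{(p)}$ the ring of rationals with denominator prime to $p$. Put
$$\mathcal L=\{H\in\mathbb Q[X,Y]:\ H_X,H_Y\in\mathbb Z_{(p)}[X,Y]\},\qquad [H]=(\overline{H_X},\overline{H_Y})\in\mathbb F_p[X,Y]^2 ,$$
$$W=\{[H]:H\in\mathcal L\},\qquad V=\mathbb F_p\text{-span of all }[f^m/m],\ m\ge1,\ f\text{ a coordinate}.$$
$W$ is an $\mathbb F_p$-vector space and $V\subset W$. If $H$ has integral gradient and $[H]=\sum_i\bar a_i[f_i^{m_i}/m_i]$ lies in $V$, then lifting each $\bar a_i$ to an integer $a_i$ gives the admissible sum $\sum_i\frac{a_i}{m_i}f_i^{m_i}$ with the right gradient modulo $p$. Conversely, an $H'$ as required forces $[H]=[H']\in V$. So the question asks whether $V=W$. Note that $[\cdot]$ is $\mathbb Z_{(p)}$-linear, and that $[X^i]=i[X^i/i]\in V$ for $i\ge1$, while $[1]=0$.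

**Proposition 1.** Let $p$ be any prime and let $H\in\mathbb Q[X,Y]$ have integral gradient and degree at most $p-1$ in $Y$. Then there is an admissible $H'$ with $[H]=[H']$.

*Proof.* **Step 1: reduce to monomials.** Each monomial $cX^iY^j$ of $H$ has integral gradient. If $j=0$ and $i\ge 1$, then $cX^i=(ci)\cdot X^i/i$ with $ci\in\mathbb Z$, which is admissible; constants have class $0$. If $1\le j\le p-1$, then $cj\in\mathbb Z$ gives $c\in\mathbb Z_{(p)}$, so $[cX^iY^j]$ is a multiple of $[X^iY^j]$. Hence it is enough that $[X^iY^j]\in V$ for all $i\ge0$, $0\le j\le p-1$.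

**Step 2: induct on $j$.** The case $j=0$ was noted above. Let $1\le j\le p-1$ and $K=j+1$. Since $\frac1K\binom Ks=\frac1s\binom{K-1}{s-1}$,
$$\frac{(Y+X^i)^K}{K}=\frac{Y^K}{K}+\sum_{s=1}^{K}\frac1s\binom{K-1}{s-1}X^{is}Y^{K-s}.\tag{2}$$
The left side and $Y^K/K$ have classes in $V$. The term $s=K$ is $X^{iK}/K$, which is $i\cdot X^{iK}/(iK)$ or a constant, so its class is in $V$. For $2\le s\le K-1$ we have $s\le p-1$, so the coefficient is in $\mathbb Z_{(p)}$, and the $Y$-degree is $K-s<j$, so the class is in $V$ by induction. The term $s=1$ is $X^iY^j$ with coefficient $1$. Hence $[X^iY^j]\in V$. $\square$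

What changes when the degree in $Y$ is arbitrary?

## 2. Two unknown classes of weight $2p$ in one relation

The sensible thing is to continue the induction. For $p<K<2p$ the coefficients $\frac1K\binom Ks$ in (2) are all in $\mathbb Z_{(p)}$, since $p\nmid K$, and $s=1$ still has coefficient $1$. So $[X^iY^j]\in V$ for all $i$ and all $j\le2p-2$. (The case $K=p$ was part of Proposition 1.)

But from $Y$-degree $p$ on there are further classes: $p^{-1}X^{pi}Y^p$ lies in $\mathcal L$ and is not a $\mathbb Z_{(p)}$-multiple of $X^{pi}Y^p$, whose class is $0$. The relations for $p<K<2p$ contain no unit multiple of $p^{-1}X^{pi}Y^p$, because their coefficients are in $\mathbb Z_{(p)}$. Take $K=2p$ in (2). For $s\ne1,p,2p$ the coefficient $\frac1s\binom{2p-1}{s-1}$ is in $\mathbb Z_{(p)}$ and the $Y$-degree is at most $2p-2$, so these terms are known. The term $s=p$ has coefficient $\frac1p\binom{2p-1}{p-1}$ with $\binom{2p-1}{p-1}\equiv1$ modulo $p$. What we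 learn is
$$[X^lY^{2p-1}]+[p^{-1}X^{pl}Y^p]\in V\qquad(l\ge0).\tag{3}$$
Two families of unknown classes, one relation. This is where the induction stops.

For $p=2$, this difficulty is real: (3) with $l=3$ says $[X^3Y^3]+[\frac12X^6Y^2]\in V$, and we shall see in Section 3 that neither summand lies in $V$. So for odd $p$ one needs relations of a different kind, in which the parity of $p$ matters. The results are these.

**Theorem 1.** For $p=2$ and $H=X^3Y^3$ there is no admissible sum $H'$ with $\overline{H_X}=\overline{H'_X}$ and $\overline{H_Y}=\overline{H'_Y}$.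

**Theorem 2.** If $p$ is odd, then for every $H\in\mathbb Q[X,Y]$ with $H_X,H_Y\in\mathbb Z[X,Y]$ there is an admissible $H'$ with $\overline{H_X}=\overline{H'_X}$ and $\overline{H_Y}=\overline{H'_Y}$.

**Theorem 3.** Let $N\ge1$. Every $H\in\mathbb Q[X,Y]$ with integral gradient has an admissible $H'$ with $\nabla H\equiv\nabla H'$ modulo $N$ if and only if $N$ is odd. For $p=2$ the obstruction space $W/V$ is infinite-dimensional.

So the answer is yes for every odd prime and no for $p=2$.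

## 3. A parity invariant on $\mathbb F_2^2$

We prove Theorem 1 by constructing an additive invariant that kills all admissible sums. For $H$ with integral gradient put
$$\theta(H)=\sum_{(x,y)\in\{0,1\}^2}(H_{XX}+H_{XY}+H_{YY})(x,y)\in\mathbb Z/2.$$
It is additive, and it depends only on $\nabla H$ modulo $2$, since the second derivatives are derivatives of the gradient.

**Step 1: $\theta(H\circ F)=\theta(H)$ for $F\in\mathrm{EA}_2(\mathbb Z)$.** Let first $F=(X+a(Y),Y)$ and $G=H\circ F$. Then $G_X=H_X\circ F$ and $G_Y=a'\,H_X\circ F+H_Y\circ F$, so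
$$G_{XX}=H_{XX}\circ F,\qquad G_{XY}=a'\,H_{XX}\circ F+H_{XY}\circ F,$$
$$G_{YY}=a''\,H_X\circ F+a'^2\,H_{XX}\circ F+2a'\,H_{XY}\circ F+H_{YY}\circ F,$$
and therefore
$$G_{XX}+G_{XY}+G_{YY}=(H_{XX}+H_{XY}+H_{YY})\circ F+(a'+a'^2)\,H_{XX}\circ F+a''\,H_X\circ F+2a'\,H_{XY}\circ F.$$
Evaluate at integer points modulo $2$. The coefficients of $a''$ are multiples of numbers $k(k-1)$, hence even; $a'(y)+a'(y)^2$ is even for $y\in\mathbb Z$; the last term is even. Values of integral polynomials modulo $2$ depend only on the point modulo $2$, and $F$ permutes $(\mathbb Z/2)^2$. So $\theta(G)=\theta(H)$. Since $\theta$ is symmetric in $X$ and $Y$, the same holds for $(X,Y+b(X))$. The inverse of an elementary automorphism is elementary, so every $F\in\mathrm{EA}_2(\mathbb Z)$ is a composition of elementary ones, and the invariance follows.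

**Step 2: $\theta$ vanishes on admissible sums.** For $m\ge2$, $\theta(X^m/m)=\sum_{x,y}(m-1)x^{m-2}=0$, because each $x$ occurs for two values of $y$. For $m=1$ the second derivatives are $0$. The same holds for $Y^m/m$. If $f$ is a coordinate, $f^m/m$ is $(X^m/m)\circ F$ or $(Y^m/m)\circ F$ with $F\in\mathrm{EA}_2(\mathbb Z)$, so $\theta(f^m/m)=0$ by Step 1. By additivity $\theta(H')=0$ for all admissible $H'$.

**Step 3: $\theta(X^3Y^3)=1$.** We have $\theta(X^3Y^3)=\sum(6xy^3+9x^2y^2+6x^3y)$, and only $(1,1)$ contributes, with $21$, which is odd. This proves Theorem 1. $\square$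

As a check on (3): for $H=\frac12X^6Y^2$ one has $H_{XX}=15X^4Y^2$, $H_{XY}=6X^5Y$, $H_{YY}=X^6$. The point $(1,1)$ gives $22$, the point $(1,0)$ gives $1$, the others give $0$; so $\theta(\frac12X^6Y^2)=1$, and both classes in (3) are outside $V$ for $p=2$, $l=3$.

## 4. Functionals vanishing on $V$, levels and weights

From here through Section 12, **$p$ is an odd prime**, and we prove $V=W$. The plan is dual: assume that some nonzero functional on $W$ vanishes on $V$, look at the smallest "weight" where such functionals are nonzero, and draw from that minimality enough known classes $X^{i}Y^{K}$ to obtain relations that (2) alone does not give. These relations do not force everything to vanish: Sections 9 to 11 determine what survives, and in Section 12 a relation with two parameters finishes the proof.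

We shall use the following textbook facts.

* *Lucas:* if $A=\sum A_jp^j$, $B=\sum B_jp^j$ are base-$p$ expansions, then $\binom AB\equiv\prod\binom{A_j}{B_j}$ modulo $p$. In particular $\binom{A}{p^j}$ is congruent to the digit $A_j$, $\binom{pA}{pB}\equiv\binom AB$, and $\binom{p^aA+p^a-1}{p^aB+p^a-1}\equiv\binom AB$.
* *Kummer:* $\binom{A+B}{A}\not\equiv0$ modulo $p$ if and only if adding $A$ and $B$ in base $p$ produces no carry. Consequence: if $A\equiv-1$ modulo $p^r$ and $\binom{A+B}A\not\equiv0$, then $p^r\mid B$, because the lowest $r$ digits of $A$ are all $p-1$.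
* In a finite field, $\sum_{x\in\mathbb F_Q}x^m$ is $-1$ if $m>0$ and $(Q-1)\mid m$, and $0$ otherwise (with $x^0=1$). The trace $\mathbb F_q\to\mathbb F_p$ is onto, and $\mathrm{Tr}(y^p)=\mathrm{Tr}(y)$.

**Symmetries.** By the chain rule $\mathrm{EA}_2(\mathbb Z)$ acts on $W$ by $[H]\mapsto[H\circ F]$, and it preserves $V$ since $f\circ F$ is again a coordinate. The swap $\tau:[H]\mapsto[H(Y,X)]$ preserves $V$ as well: conjugation by the swap exchanges the two types of elementary automorphisms, so if $F\in\mathrm{EA}_2(\mathbb Z)$ then $(F_2(Y,X),F_1(Y,X))\in\mathrm{EA}_2(\mathbb Z)$, and $f(Y,X)$ is a coordinate whenever $f$ is.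

Let $T$ be the space of linear maps $\mu:W\to\mathbb F_p$ with $\mu(V)=0$. An element of $W$ killed by all $\mu\in T$ lies in $V$. **Assume $T\ne0$; we derive a contradiction.** For $\mu\in T$ and $a,i,j\ge0$ put
$$M^{(a)}_\mu(i,j)=\mu\big[p^{-a}X^{p^ai}Y^{p^aj}\big],$$
and drop $\mu$ when it is fixed. We call $a$ the *level* and $p^a(j+1)$ the *weight* of this value. For instance the two families in (3), $X^lY^{2p-1}$ (level $0$, $j=2p-1$) and $p^{-1}X^{pl}Y^p$ (level $1$, $j=1$), both have weight $2p$.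

* (F1) $M^{(a)}(i,0)=M^{(a)}(0,j)=0$. Indeed $p^{-a}X^{p^ai}=i\cdot X^{p^ai}/(p^ai)$ for $i\ge1$, similarly for $Y$, and constants have class $0$.
* (F2) If $\mu\ne0$, some $M^{(a)}_\mu(i,j)\ne0$. Indeed $\mathcal L$ is spanned by the monomials it contains, and a nonconstant $cX^mY^n$ with $p^a$ the exact power of $p$ in $\gcd(m,n)$ is in $\mathcal L$ if and only if $v(c)\ge-a$, so it is a $\mathbb Z_{(p)}$-multiple of $p^{-a}X^mY^n$.
* (F3) $\mu^\tau:=\mu\circ\tau\in T$ and $M^{(a)}_{\mu^\tau}(i,j)=M^{(a)}_\mu(j,i)$.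

Let $\Phi$ be the minimum of $p^a(j+1)$ over all $\mu\in T$ and all $a,i,j$ with $M_\mu^{(a)}(i,j)\ne0$; it exists by (F2). By (F3), minimality holds in both variables:
$$M_\mu^{(a)}(i,j)=0\ \text{ for all }\mu\in T\ \text{ whenever } p^a(j+1)<\Phi\ \text{ or }\ p^a(i+1)<\Phi.\tag{4}$$

For $u\ge1$ and $0\le a\le v(u)$ let $\Lambda_a^u$ be the linear functional on $\mathbb F_p[X]$, depending on $\mu$, with
$$\Lambda_a^u(X^i)=M^{(a)}(i,p^{-a}u-1).$$
It collects all values of level $a$ and weight $u$. We write $\Lambda_a^u\equiv0$ if it vanishes for **all** $\mu\in T$. Thus $\Lambda_a^u\equiv0$ for $u<\Phi$, and $\Lambda_a^\Phi\not\equiv0$ for some $a\le v(\Phi)$. The goal is to contradict the last statement.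

## 5. The relation from $X^{p^ni}(Y+X^l)^K$

Let $K\ge1$, $n=v(K)$, $c=K/p^n$. Formula (2) used only $Y^K/K$; the extra freedom is to start from any known class $X^{p^ni}Y^K$.

**Definition.** An integer $i\ge0$ is *$K$-admissible* if $M_\mu^{(n)}(i,c)=0$ for all $\mu\in T$, that is, if $[p^{-n}X^{p^ni}Y^K]\in V$.

For example $i=0$ is always $K$-admissible by (F1), and every $i$ with $p^n(i+1)<\Phi$ is, by (4).

Let $i$ be $K$-admissible and $l\ge0$. Applying $(X,Y+X^l)$ we get $[p^{-n}X^{p^ni}(Y+X^l)^K]\in V$. Expand it as $\sum_s p^{-n}\binom KsX^{p^ni+ls}Y^{K-s}$.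

* If $s=p^as_0$ with $p\nmid s_0$ and $a<n$, then $p^{-n}\binom Ks=p^{-n}\frac Ks\binom{K-1}{s-1}=p^{-a}\frac c{s_0}\binom{K-1}{s-1}$, and $\binom{K-1}{p^as_0-1}\equiv\binom{p^{-a}K-1}{s_0-1}$ by Lucas, since the lowest $a$ digits of both entries are $p-1$.
* If $s=p^ns'$, then $\binom{p^nc}{p^ns'}\equiv\binom c{s'}$.

Apply $\mu$ and write $b=X^l$. The term $s=0$ vanishes because $i$ is admissible. In the term $s=p^as_0$ of level $a$ (with $s_0$ replaced by $s'$ when $a=n$) the exponent of $Y$ is $K-p^as_0=p^a(p^{-a}u-1)$ with $u=K-p^as_0+p^a$, so its weight is $u$, and the exponent of $X$ is $p^a(p^{n-a}i+ls_0)$. Writing $s$ from now on for $s_0$ or $s'$, we obtain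
$$\sum_{a=0}^{n}\ \sum_{1\le u\le K,\ p^a\mid u}\rho_a(K,u)\,\Lambda_a^u\big(X^{p^{n-a}i}\,b^s\big)=0,\qquad s=1+\frac{K-u}{p^a},\tag{5}$$
where for $a<n$
$$\rho_a(K,u)=\frac cs\binom{p^{-a}K-1}{p^{-a}(K-u)}\ \text{ if }p\nmid s,\qquad \rho_a(K,u)=0\ \text{ if }p\mid s,$$
and $\rho_n(K,u)=\binom cs$. In particular $\rho_a(K,K)=c$ for all $a\le n$.

*Example.* Let $p=3$, $K=6$, $i=0$. Then
$$\tfrac13(Y+b)^6=\tfrac13Y^6+2bY^5+5b^2Y^4+\tfrac{20}3b^3Y^3+5b^4Y^2+2b^5Y+\tfrac13b^6,$$
and (5) reads $2\Lambda_0^6(b)+2\Lambda_0^5(b^2)+2\Lambda_1^6(b)+2\Lambda_0^3(b^4)+2\Lambda_0^2(b^5)+\Lambda_1^3(b^2)=0$.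

**Which weights can occur.** For $u\le K$ we have:

1. for $a<n$: $\rho_a(K,u)\ne0$ implies $p^{v(u)}\mid K$;
2. $\rho_n(K,u)\ne0$ implies $p^{v(u)}\mid K+p^n$.

Both come from the consequence of Kummer's theorem, with $A=p^{-a}u-1\equiv-1$ modulo $p^{v(u)-a}$. For $a<n$ take $B=p^{-a}(K-u)$, so that $A+B=p^{-a}K-1$; nonvanishing forces $p^{v(u)}\mid K-u$, hence $p^{v(u)}\mid K$. For $a=n$ take $B=s$, so that $A+B=c$; nonvanishing forces $p^{v(u)-n}\mid s$, that is $p^{v(u)}\mid p^n+K-u$, hence $p^{v(u)}\mid K+p^n$. We refer to these as rule 1 and rule 2.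

**Extension to all $b$.** The map $b\mapsto b^{p^e}$ on $\mathbb F_p[X]$ is $\mathbb F_p$-linear. So a relation in which $b$ occurs only through powers $b^{p^e}$ is linear in $b$; if it holds for all $b=X^l$, it holds for all $b\in\mathbb F_p[X]$.

## 6. Separating the Frobenius powers of $b$

A relation $\sum_e\kappa_eN_e(X^ib^{p^e})=0$ involves several functionals at once. The next lemma separates them by comparing different values of $i$. It rests on one identity. For a finite set $E$ of nonnegative integers and $S\subset E$ put $\sigma_S=\sum_{e'\in S}p^{e'}$. Then for every $e''\ge0$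
$$\sum_{S\subset E}(-1)^{|E\setminus S|}X^{\sigma_S}\big(X^{|E\setminus S|}\big)^{p^{e''}}=\prod_{e'\in E}\big(X^{p^{e'}}-X^{p^{e''}}\big),\tag{6}$$
by expanding the product. The right side is $0$ when $e''\in E$.

**Lemma 1.** Let $r\ge0$, $I\ge\frac{p^{r+1}-p}{p-1}$, $\kappa_e\in\mathbb F_p^*$, and let $N_0,\dots,N_r$ be functionals on $\mathbb F_p[X]$ with $N_e(X^m)=0$ for $m\le I$ and $\sum_{e=0}^r\kappa_eN_e(X^ib^{p^e})=0$ for $0\le i\le I$ and all $b$. Then all $N_e=0$.

*Proof.* Suppose $N_{e'}=0$ for all $e'<e$; we show $N_e=0$. Let $E=\{e+1,\dots,r\}$ and $0\le i<p^e$. Take the sum over $S\subset E$, with sign $(-1)^{|E\setminus S|}$, of the relations for $(i+\sigma_S,\,X^{|E\setminus S|}b)$ in place of $(i,b)$. This is allowed: the first entries are at most $p^e-1+\sum_{e'=e+1}^rp^{e'}\le p+\dots+p^r=\frac{p^{r+1}-p}{p-1}\le I$ (for $e=0$ one has $i=0$). By (6) the $N_{e''}$-term becomes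
$$\kappa_{e''}N_{e''}\Big(X^ib^{p^{e''}}\prod_{e'\in E}(X^{p^{e'}}-X^{p^{e''}})\Big),$$
which is $0$ for $e''\in E$, and for $e''<e$ because $N_{e''}=0$. Hence $N_e(X^ib^{p^e}D_e)=0$ with $D_e=\prod_{e'=e+1}^r(X^{p^{e'}}-X^{p^e})$. The polynomials $X^ib^{p^e}$, $0\le i<p^e$, span $\mathbb F_p[X]$, so $N_e(D_eh)=0$ for all $h$. The monic polynomial $D_e$ has degree $\sum_{e'>e}p^{e'}\le I$, so $N_e(X^m)=0$ for $m<\deg D_e$. Division with remainder by $D_e$ gives $N_e=0$. $\square$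

*Example ($r=1$).* From $\kappa_0N_0(X^ib)+\kappa_1N_1(X^ib^p)=0$, the pair $(p,b)$ minus the pair $(0,Xb)$ gives $\kappa_0N_0((X^p-X)b)=0$. Since $N_0(X^m)=0$ for $m<p$, $N_0=0$; then $N_1(X^ib^p)=0$ for $i<p$ gives $N_1=0$.

## 7. Weights between $\Phi$ and $\Phi+p^{v(\Phi)}$

To use relation (5) with $K>\Phi$, we must know which functionals of weight between $\Phi$ and $K$ can be nonzero. Let $v=v(\Phi)$, $\Phi=p^vc_0$ with $p\nmid c_0$, and
$$w_e=\Phi+p^v-p^e\qquad(0\le e\le v).$$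
Then $w_v=\Phi$, $v(w_e)=e$, and $w_e$ is strictly decreasing in $e$. For instance $p=3$, $\Phi=9$ gives $w_0=17$, $w_1=15$, $w_2=9$.

**Proposition 2.** Let $0\le a<v$, $p^a\mid u$, $\Phi<u<\Phi+p^v$. Then $\Lambda_a^u\equiv0$ unless $u=w_e$ with $a\le e<v$.

*Proof.* Induction on $a$; assume the statement for all smaller levels.

**Step 1: a relation that involves level $a$ only.** Let $\kappa\in p^a\mathbb Z$, $\kappa<\Phi+p^v$, $K=\kappa-p^a$, and suppose $v(K)=a$ and $K>\Phi$. As $p^a$ divides $\Phi+p^v$, we have $K\le\Phi+p^v-2p^a<w_a$. Consider (5) for $K$, with $n=a$. Suppose a term of level $a'<a$ has $\Lambda_{a'}^u\not\equiv0$ and nonzero coefficient. Then $\Phi\le u\le K<\Phi+p^v$, so $u=w_e$ for some $e\le v$, by induction or because $u=\Phi=w_v$. Rule 1 gives $e=v(u)\le v(K)=a$, hence $u=w_e\ge w_a>K$, a contradiction. So only level $a$ remains: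
$$\sum_u\binom csΛ_a^u(X^ib^s)=0,\qquad s=p^{-a}(\kappa-u),\quad c=p^{-a}\kappa-1,\tag{7}$$
where by rule 2 only $u\le K$ with $p^{v(u)}\mid K+p^a=\kappa$ contribute. It holds for $0\le i\le I:=p^{-a}\Phi-2$, since then $p^a(i+1)<\Phi$. By (4), also $\Lambda_a^u(X^m)=0$ for all $u$ and all $m\le I$. Note $I\ge p^{v-a}-2$.

**Step 2: a statement to be proved digit by digit.** For $a\le n\le v$ let $S(n)$ be the following claim.

*Let $w\in p^n\mathbb Z$, $\Phi\le w$, $w+p^n\le\Phi+p^v$. Assume that for every $u\in[\Phi,w]$ with $\Lambda_a^u\not\equiv0$, no multiple of $p^{v(u)}$ lies in the open interval $(w,w+p^n)$. Then every $u\in(w,w+p^n)$ with $\Lambda_a^u\not\equiv0$ has the form $w+p^n-p^e$ with $a\le e<n$.*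

Here $u$ runs over multiples of $p^a$. $S(a)$ holds because $(w,w+p^a)$ contains no multiple of $p^a$. Let $n>a$ and assume $S(n-1)$. Let $w$ be as in $S(n)$ and put $w^{(k)}=w+kp^{n-1}$. We prove by induction on $k\le p-1$ the statement

$(\alpha_k)$: $\Lambda_a^u\equiv0$ for all $u\in(w,w^{(k)})$.

$(\alpha_0)$ is empty.

**Step 3: apply $S(n-1)$ at $w^{(k)}$.** Assume $(\alpha_k)$ with $0\le k\le p-1$. We check the hypothesis of $S(n-1)$ for $w^{(k)}$. Clearly $w^{(k)}\in p^{n-1}\mathbb Z$, $\Phi\le w^{(k)}$ and $w^{(k)}+p^{n-1}\le w+p^n\le\Phi+p^v$. Let $u\in[\Phi,w^{(k)}]$ with $\Lambda_a^u\not\equiv0$. By $(\alpha_k)$, $u\le w$ or $u=w^{(k)}$. If $u\le w$, no multiple of $p^{v(u)}$ lies in $(w,w+p^n)$ by assumption, and this interval contains $(w^{(k)},w^{(k+1)})$. If $u=w^{(k)}$, then $p^{n-1}\mid p^{v(u)}$, and $(w^{(k)},w^{(k+1)})$ contains no multiple of $p^{n-1}$. So the $u\in(w^{(k)},w^{(k+1)})$ with $\Lambda_a^u\not\equiv0$ are among $w^{(k+1)}-p^e$,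 $a\le e<n-1$.

If $k=p-1$, this together with $(\alpha_{p-1})$ and $w^{(p-1)}=w+p^n-p^{n-1}$ is exactly the conclusion of $S(n)$.

**Step 4: from $(\alpha_k)$ to $(\alpha_{k+1})$ for $k\le p-2$.** The candidates left in $(w,w^{(k+1)})$ are $w^{(k+1)}-p^e$ with $a\le e\le n-2$ and, if $k\ge1$, $w^{(k)}=w^{(k+1)}-p^{n-1}$. If $k=0$ and $n-1=a$, there are none and $(\alpha_1)$ is trivial. Otherwise take $\kappa=w^{(k+1)}<w+p^n\le\Phi+p^v$ in Step 1. If $n-1>a$, then $p^{a+1}\mid\kappa$, so $v(\kappa-p^a)=a$, and $\kappa-p^a>w$. If $n-1=a$, then $k\ge1$ and $\kappa-p^a=w+kp^a$ with $p^{a+1}\mid w$ and $1\le k\le p-2$; again $v(\kappa-p^a)=a$ and $\kappa-p^a>w$. As $w\ge\Phi$, (7) is available.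

No $u\le w$ contributes to (7): it would need $\Lambda_a^u\not\equiv0$ and $p^{v(u)}\mid\kappa$ with $\kappa\in(w,w+p^n)$, against the assumption of $S(n)$. What remains is $u=\kappa-p^e$ for $a\le e\le n-2$, with $s=p^{e-a}$, and, if $k\ge1$, $u=\kappa-p^{n-1}$ with $s=p^{n-1-a}$. So $b$ occurs only through $p$-power exponents. The coefficients $\binom c{p^{e-a}}$ are the digits of
$$c=p^{-a}\kappa-1=p^{-a}w+kp^{n-1-a}+(p^{n-1-a}-1),\qquad p^{n-a}\mid p^{-a}w.$$
The lowest $n-1-a$ digits are $p-1$ and the digit at position $n-1-a$ is $k$. So the coefficients are $-1$ for $e\le n-2$, and $k\not\equiv0$ for $e=n-1$ when $k\ge1$.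

Fix $\mu\in T$. We apply Lemma 1 with $r+1$ functionals, $r+1\le n-a=:R$. The bound holds, since $I\ge p^{v-a}-2\ge p^R-2$ and
$$(p-1)(p^R-2)-(p^R-p)=(p-2)(p^R-1)\ge0 .$$
Hence all these functionals vanish, for every $\mu$, and $(\alpha_{k+1})$ holds. This proves $S(n)$.

**Step 5: conclusion.** Apply $S(v)$ with $w=\Phi$. Its hypothesis concerns only $u=\Phi$, and no multiple of $p^v$ lies in $(\Phi,\Phi+p^v)$. Its conclusion is the Proposition. $\square$

**The relations of weight $w_a$.** Let $0\le a<v$ and take (5) for $K=w_a$, so $n=a$ and $c=p^{-a}(\Phi+p^v)-1$.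

At a level $a'<a$, Proposition 2 leaves only $u=w_e$ with $e\le v$. If $w_e<K$ had a nonzero coefficient, rule 1 would give $e\le a$, so $w_e\ge w_a=K$, a contradiction. So only $u=K$ survives, with $s=1$ and coefficient $c\equiv-1$.

At level $a$ we have $u=w_e$ with $a\le e\le v$, and $s=1+p^{-a}(p^e-p^a)=p^{e-a}$. Since $c=p^{v-a}c_0+(p^{v-a}-1)$, the coefficient $\binom c{p^{e-a}}$ is $\equiv-1$ for $e<v$ and $\equiv c_0$ for $e=v$.

Changing signs, for every $w_a$-admissible $i$ (in particular for $0\le i\le p^{-a}\Phi-2$) and all $b\in\mathbb F_p[X]$: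
$$\sum_{a'<a}\Lambda_{a'}^{w_a}(X^{p^{a-a'}i}b)+\sum_{e=a}^{v-1}\Lambda_a^{w_e}(X^ib^{p^{e-a}})-c_0\Lambda_a^\Phi(X^ib^{p^{v-a}})=0.\tag{8}$$
For $K=\Phi$ and $i=0$ only $u=\Phi$ contributes, with $s=1$ and coefficient $c_0$ at every level; so
$$\sum_{a=0}^v\Lambda_a^\Phi(b)=0\qquad\text{for all }b.\tag{9}$$
Relation (9) is the general form of (3). The new relations are (8).

## 8. $\Phi$ is a power of $p$

**Step 1: exclude $c_0\ge2$.** Suppose $c_0\ge2$. We show for $a=0,1,\dots,v-1$ in turn that $\Lambda_a^{w_e}\equiv0$ for all $a\le e\le v$. In (8) the first sum vanishes by the previous steps. Apply Lemma 1 to $N_{e-a}=\Lambda_a^{w_e}$, $a\le e\le v$, with $r=v-a$ and $I=p^{-a}\Phi-2=p^rc_0-2$; the $N_e$ vanish at $X^m$, $m\le I$, by (4), and the constants $1,\dots,1,-c_0$ are nonzero. The bound holds because $I\ge2p^r-2$ and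
$$(p-1)(2p^r-2)-(p^{r+1}-p)=(p-2)(p^r-1)\ge0 .$$
So in particular $\Lambda_a^\Phi\equiv0$ for all $a<v$. Then (9) gives $\Lambda_v^\Phi\equiv0$ too, contradicting the choice of $\Phi$.

**Step 2: normalize.** Hence $c_0=1$ and $\Phi=p^f$ with $f=v$. If $f=0$, (9) says $\Lambda_0^1\equiv0$, a contradiction; so $f\ge1$. Moreover $\Lambda_f^\Phi(X^i)=M^{(f)}(i,0)=0$ by (F1), so
$$\Lambda_f^\Phi\equiv0,\qquad w_e=2p^f-p^e\ (0\le e\le f).\tag{10}$$

For $c_0=1$ Lemma 1 is no longer available: with $r=f-a$ the initial range is $I=p^r-2$, while the lemma needs $I\ge p+\dots+p^r$. The next section shows what the relations can still say.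

## 9. The operator $C$ and power sums over finite fields

**Definition.** $C$ is the linear map on $\mathbb F_p[X]$ with $C(X^{pl+p-1})=X^l$ and $C(X^m)=0$ if $m\not\equiv-1$ modulo $p$. For $d\ge1$ let $P_d(b)=\sum_{x\in\mathbb F_{p^d}}b(x)\in\mathbb F_p$.

Since $g^p=g(X^p)$ for $g\in\mathbb F_p[X]$, we have $C(g^ph)=gC(h)$. Iterating, $C^e(g^{p^e}h)=gC^e(h)$, and $C^e(X^m)=X^{m'}$ if $m=p^em'+p^e-1$, and $0$ if $m\not\equiv-1$ modulo $p^e$. Also $P_d(X^m)=-1$ if $m>0$ and $(p^d-1)\mid m$, and $0$ otherwise; and $P_d(gh)=P_d(g^{p^d}h)$, because $g(x)^{p^d}=g(x)$ on $\mathbb F_{p^d}$. For $p=3$: $C(X^2)=1$, $C(X^5)=X$, $C(X^3)=0$, $C^2(X^8)=1$; $P_1(X^2)=-1$, $P_2(X^2)=0$, $P_2(X^8)=-1$.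

For $R\ge1$ and $q=p^R$ put
$$\mathcal I_R=\{0,\dots,2q-2\}\setminus\big(\{q-1\}\cup\{2q-1-p^e:0\le e<R\}\big).$$
The smallest removed element other than $q-1$ is $2q-1-\frac qp$. For $p=3$: $\mathcal I_1=\{0,1,3\}$ and $\mathcal I_2=\{0,\dots,7\}\cup\{9,\dots,13\}\cup\{15\}$.

**More known values.** *Let $0\le a<f$, $R=f-a$, $i\in\mathcal I_R$. Then $M_\mu^{(a)}(i,j)=0$ for all $j$ and all $\mu\in T$.* This is Proposition 2 read through the swap. If $i<q-1$, then $p^a(i+1)<p^f=\Phi$ and (4) applies. If $i\ge q$, then $M_\mu^{(a)}(i,j)=M_{\mu^\tau}^{(a)}(j,i)$ is a value of the functional $\Lambda_a^{u}$ of $\mu^\tau$ with $u=p^a(i+1)\in(\Phi,2\Phi)$. Since $w_e=p^a(2q-p^{e-a})$, the definition of $\mathcal I_R$ says that $u$ is none of the $w_e$, $a\le e<f$; so the value is $0$ by Proposition 2. Consequently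
$$\text{all } i\in\mathcal I_R\text{ are }w_a\text{-admissible, and all }\Lambda_a^u\text{ vanish at }X^i,\ i\in\mathcal I_R\qquad(R=f-a).\tag{11}$$

**Lemma 2.** Let $R\ge1$, $q=p^R$, and let $N_0,\dots,N_R$ be functionals on $\mathbb F_p[X]$ vanishing at $X^m$ for $m\in\mathcal I_R$, with
$$\sum_{e=0}^{R-1}N_e(X^ib^{p^e})=N_R(X^ib^q)\qquad\text{for }i\in\mathcal I_R\text{ and all }b.\tag{12}$$
Then there are $\gamma_e\in\mathbb F_p$ and a functional $\psi$ with
$$N_e=\gamma_eP_{R-e}C^e\ (e<R),\qquad N_R=\sum_{e<R}\gamma_eP_{R-e}C^e+\psi\circ C^R .$$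

For $R=1$ all these functionals do satisfy the hypotheses: $P_1(X^ib)=P_1(X^ib^p)$, $C(X^ib^p)=bC(X^i)=0$ for $i\in\mathcal I_1$, and for $m\le2p-2$ the values $P_1(X^m)$, $C(X^m)$ are nonzero at most for $m=p-1$ and $m=2p-2$, both removed from $\mathcal I_1$. So the conclusion "all zero" is not to be expected here.

*Proof.* **Step 1: the known solutions can be subtracted.** For $e'<R$,
$$P_{R-e'}C^{e'}(X^ib^{p^{e'}})=P_{R-e'}\big(b\,C^{e'}(X^i)\big)=P_{R-e'}\big(b^{p^{R-e'}}C^{e'}(X^i)\big)=P_{R-e'}C^{e'}(X^ib^q).$$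
So if $N_{e'}=\gamma_{e'}P_{R-e'}C^{e'}$ for all $e'<e$, then (12) becomes
$$\sum_{e'=e}^{R-1}N_{e'}(X^ib^{p^{e'}})=N'_R(X^ib^q),\qquad N'_R=N_R-\sum_{e'<e}\gamma_{e'}P_{R-e'}C^{e'}.\tag{13}$$

**Step 2: isolate $N_e$, for $e<R$.** Assume the previous ones are determined. Let $E=\{e+1,\dots,R\}$, $0\le i<p^e$, and take the alternating sum of (13) over $S\subset E$ with $(i+\sigma_S,X^{|E\setminus S|}b)$ in place of $(i,b)$, as in Lemma 1. The first entries are $j$ or $q+j$ with
$$0\le j\le A:=p^e-1+\sum_{e<e'<R}p^{e'}=\frac{q-p^e}{p-1}-1 .$$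
They lie in $\mathcal I_R$: we have $A\le\frac{q-3}2\le q-2$, and $A<\frac q{p-1}-1\le q-1-\frac qp$, the last inequality being $p\le(p-1)^2$; so $q+j<2q-1-\frac qp$. By (6) all terms $e''\in E$, including the one with $N'_R$ (for $e''=R$), vanish, and since the $X^ib^{p^e}$ span, $N_e(D_eh)=0$ for all $h$, where
$$D_e=\prod_{e'=e+1}^R(X^{p^{e'}}-X^{p^e})$$
is monic of degree $\sum_{e'=e+1}^Rp^{e'}=q+A+1-p^e\in[q,q+A]$. For $m<\deg D_e$ and $m\ne q-1$ we have $m<q+A<2q-1-\frac qp$, so $m\in\mathcal I_R$ and $N_e(X^m)=0$. Dividing by $D_e$, we see that $N_e$ is determined by the single value $N_e(X^{q-1})$.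

**Step 3: compare with $P_{R-e}C^e$.** It also kills $D_e\mathbb F_p[X]$: the factor of $D_e$ for $e'=R$ is $X^q-X^{p^e}=(X^{p^{R-e}}-X)^{p^e}$, so $C^e(D_eh)$ is divisible by $X^{p^{R-e}}-X$, which vanishes on $\mathbb F_{p^{R-e}}$. On $X^m$ it is nonzero only if $m=p^em'+p^e-1$ with $m'>0$ and $(p^{R-e}-1)\mid m'$. For $m'=p^{R-e}-1$ this is $m=q-1$, with value $-1$; otherwise $m'\ge2(p^{R-e}-1)$ and $m\ge2q-p^e-1\ge2q-1-\frac qp>q+A$. So it too vanishes at $X^m$ for $m<\deg D_e$, $m\ne q-1$. Hence $N_e=\gamma_eP_{R-e}C^e$ with $\gamma_e=-N_e(X^{q-1})$.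

**Step 4: the last functional.** After all $e<R$ have been treated, $N'_R=N_R-\sum_{e<R}\gamma_eP_{R-e}C^e$ satisfies $N'_R(X^ib^q)=0$ for $i\in\mathcal I_R$, in particular for $0\le i\le q-2$. So $N'_R(X^m)=0$ unless $m\equiv-1$ modulo $q$, and $N'_R=\psi\circ C^R$ with $\psi(X^l)=N'_R(X^{ql+q-1})$. $\square$

## 10. The functionals of weight $w_e$

**Proposition 3.** For $0\le a<f$ and every $\mu\in T$ there are $\gamma_{e,a}\in\mathbb F_p$ and a functional $\psi_a$, depending on $\mu$, with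
$$\Lambda_a^{w_e}=\gamma_{e,a}P_{f-e}C^{e-a}\ (a\le e<f),\qquad\Lambda_a^\Phi=\sum_{e=a}^{f-1}\gamma_{e,a}P_{f-e}C^{e-a}+\psi_a\circ C^{f-a},$$
and $\gamma_{a,a'}=0$ for all $a'<a$.

*Proof.* Induction on $a$, for all $\mu$ simultaneously. For $a=0$, relation (8) with $c_0=1$ is (12) with $R=f$, $N_e=\Lambda_0^{w_e}$, $N_R=\Lambda_0^\Phi$, and (11) gives the hypotheses of Lemma 2. There is no $a'<0$.

Let $1\le a\le f-1$, $R=f-a$, $q=p^R$, $N_e=\Lambda_a^{w_{a+e}}$ for $e<R$, $N_R=\Lambda_a^\Phi$, and $g_k=\gamma_{a,a-k}$ for $1\le k\le a$.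

**Step 1: rewrite (8).** By induction $\Lambda_{a-k}^{w_a}=g_kP_RC^k$. As $C^k(X^{p^ki}b)=X^iC^k(b)$, relation (8) reads, for $w_a$-admissible $i$ and all $b$,
$$\sum_{k=1}^ag_kP_R\big(X^iC^k(b)\big)+\sum_{e=0}^{R-1}N_e(X^ib^{p^e})-N_R(X^ib^q)=0.\tag{14}$$
It suffices to show that all $g_k=0$: this is the last assertion, and then (14) is (12) and Lemma 2, with (11), gives the rest. Lemma 2 cannot be applied before the first sum is removed. We remove the other two sums instead, by an alternating sum over all of $\{0,\dots,R\}$.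

**Step 2: every $\sigma_S=\sum_{e'\in S}p^{e'}$ with $S\subset\{0,\dots,R\}$ is $w_a$-admissible.** If $R\notin S$, then $\sigma_S\le\frac{q-1}{p-1}\le\frac{q-1}2\le q-2$, so $\sigma_S\in\mathcal I_R$. If $R\in S$, then $\sigma_S=q+j$ with $0\le j\le\frac{q-1}{p-1}$, and $\sigma_S\in\mathcal I_R$ if $\frac{q-1}{p-1}<q-1-\frac qp$, that is, if $\frac{p-2}{p-1}(q-1)>\frac qp$. For $p\ge5$ the left side is at least $\frac34(q-1)$, which exceeds $\frac q5\ge\frac qp$. For $p=3$ the inequality is $\frac{q-1}2>\frac q3$, that is, $q>3$. By (11), elements of $\mathcal I_R$ are $w_a$-admissible. There remains $p=q=3$, where $\mathcal I_1=\{0,1,3\}$ and the values of $\sigma_S$ are $0,1,3,4$; only $\sigma_S=4$ is in doubt.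

In that case $R=1$, $a=f-1$, $w_a=2\cdot3^f-3^a=5\cdot3^a$, so admissibility of $4$ means $M_\mu^{(a)}(4,5)=M^{(a)}_{\mu^\tau}(5,4)=0$ for all $\mu\in T$. Since $3^a(4+1)=w_a$, this says that $N_0(X^5)=0$ for all $\mu\in T$. Use (14) with $i=3\in\mathcal I_1$ and $b=X^2$: here $C(X^2)=1$ and $C^k(X^2)=0$ for $k\ge2$, so
$$N_0(X^5)=N_1(X^9)-g_1P_1(X^3)=N_1(X^9),$$
as $2\nmid3$. With $i=0$ and $b=X^3$, where $C(X^3)=0$, (14) gives $N_0(X^3)=N_1(X^9)$. And $N_0(X^3)=0$ because $3\in\mathcal I_1$. So $N_0(X^5)=0$, as needed.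

**Step 3: the alternating sum.** Sum (14) over $S\subset\{0,\dots,R\}$ with $(i,b)$ replaced by $(\sigma_S,X^{R+1-|S|}b)$ and sign $(-1)^{R+1-|S|}$. By (6) with $E=\{0,\dots,R\}$, the $N_e$-term becomes $\pm N_e\big(b^{p^e}\prod_{e'=0}^R(X^{p^{e'}}-X^{p^e})\big)=0$ for each $0\le e\le R$. Left is
$$\sum_{k=1}^ag_k\sum_{S}(-1)^{R+1-|S|}\sum_{x\in\mathbb F_q}x^{\sigma_S}\big[C^k(X^{R+1-|S|}b)\big](x)=0 .$$
To bring $x^{\sigma_S}$ inside $C^k$, extend $C$ additively to $\mathbb F_q[X]$ by $C(\beta X^m)=\beta^{1/p}C(X^m)$. Then $C(g^ph)=gC(h)$ still holds for $g,h\in\mathbb F_q[X]$, and $yC^k(h)=C^k(y^{p^k}h)$ for $y\in\mathbb F_q$. Since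
$$\sum_S(-1)^{R+1-|S|}x^{p^k\sigma_S}X^{R+1-|S|}=\prod_{e'=0}^R\big(x^{p^{k+e'}}-X\big)=:B_{k,x},$$
we get for all $b\in\mathbb F_p[X]$
$$\sum_{k=1}^ag_k\sum_{x\in\mathbb F_q}\big[C^k(B_{k,x}b)\big](x)=0.\tag{15}$$

**Step 4: $C^k$ reads off a Taylor coefficient.** Fix $x\in\mathbb F_q$ and let $\varepsilon=X-x$. Then $C(\varepsilon^{pl+j})=\varepsilon^lC(\varepsilon^j)$; for $0\le j\le p-2$ the degree is too small, so $C(\varepsilon^j)=0$; and $C(\varepsilon^{p-1})=1$. So for $h=\sum h_m\varepsilon^m$ we have $C(h)=\sum_lh_{pl+p-1}^{1/p}\varepsilon^l$, and iterating, $[C^k(h)](x)$ is the $p^k$-th root of the coefficient of $\varepsilon^{p^k-1}$ in $h$.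

**Step 5: choose $b$.** Suppose some $g_k\ne0$ and let $k^*$ be the largest such $k$; so $1\le k^*\le a$. Let $\omega$ generate $\mathbb F_q$ over $\mathbb F_p$, with minimal polynomial $\pi$ of degree $R$. The factor $\omega^{p^{k+e'}}-X$ vanishes at $\omega$ if and only if $R\mid k+e'$. So the order of $B_{k,\omega}$ at $\omega$ is $\nu_k=\#\{0\le e'\le R:\ R\mid k+e'\}$, and $\nu_k\in\{1,2\}$ since $R+1$ consecutive integers are involved. Put $t=p^{k^*}-1-\nu_{k^*}\ge0$.

For $m\ge1$ the natural map $\mathbb F_p[X]/(\pi^m)\to\mathbb F_q[X]/(X-\omega)^m$ is injective, because an element of $\mathbb F_p[X]$ divisible by $(X-\omega)^m$ is divisible by all conjugates of $(X-\omega)^m$, hence by $\pi^m$. Both sides have $\mathbb F_p$-dimension $Rm$, so it is an isomorphism. Use this with $m=p^a$, and the Chinese remainder theorem in $\mathbb F_p[X]$ for $\pi^{p^a}$ and the $p^a$-th powers of the other monic irreducible polynomials with roots in $\mathbb F_q$.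 For each $\beta\in\mathbb F_q$ we obtain $b\in\mathbb F_p[X]$ with $b\equiv\beta(X-\omega)^t$ modulo $(X-\omega)^{p^a}$ and with $b$ divisible by $(X-x)^{p^a}$ for all $x\in\mathbb F_q$ not conjugate to $\omega$.

**Step 6: evaluate (15).** The terms with $k>k^*$ have $g_k=0$. For $k\le k^*$:

* A point $x$ not conjugate to $\omega$ contributes $0$, since $p^k-1<p^a$.
* At $x=\omega$ with $k<k^*$: the order of $B_{k,\omega}b$ at $\omega$ is at least $t+1=p^{k^*}-\nu_{k^*}\ge p^{k^*}-2\ge3p^k-2>p^k-1$, so $[C^k(B_{k,\omega}b)](\omega)=0$.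
* At $x=\omega$ with $k=k^*$: let $u_0\in\mathbb F_q^*$ be the leading coefficient of $B_{k^*,\omega}$ in powers of $\varepsilon=X-\omega$, so $B_{k^*,\omega}=u_0\varepsilon^{\nu_{k^*}}+\cdots$. Since $t+\nu_{k^*}=p^{k^*}-1$ and the error in $b$ has order at least $p^a\ge p^{k^*}$, the coefficient of $\varepsilon^{p^{k^*}-1}$ in $B_{k^*,\omega}b$ is $\beta u_0$. So $[C^{k^*}(B_{k^*,\omega}b)](\omega)=(\beta u_0)^{1/p^{k^*}}$.
* At a conjugate $x=\varphi(\omega)$, $\varphi\in\mathrm{Gal}(\mathbb F_q/\mathbb F_p)$: $\varphi$ acting on coefficients commutes with $C$, fixes $b$, and maps $B_{k,\omega}$ to $B_{k,x}$. So $[C^k(B_{k,x}b)](x)=\varphi\big([C^k(B_{k,\omega}b)](\omega)\big)$.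

The conjugates of $\omega$ correspond bijectively to the $\varphi$. Hence (15) says
$$g_{k^*}\,\mathrm{Tr}_{\mathbb F_q/\mathbb F_p}\big((\beta u_0)^{1/p^{k^*}}\big)=g_{k^*}\,\mathrm{Tr}_{\mathbb F_q/\mathbb F_p}(\beta u_0)=0\qquad\text{for all }\beta\in\mathbb F_q .$$
As $\beta u_0$ runs through $\mathbb F_q$ and the trace is not zero, $g_{k^*}=0$, a contradiction. So all $g_k=0$. $\square$

## 11. Removing the power sums

Proposition 3 says $\gamma_{e,a}=0$ whenever $a<e<f$, so $\Lambda_a^{w_e}\equiv0$ for $a<e<f$. With $\gamma_a:=\gamma_{a,a}$, for $a<f$,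
$$\Lambda_a^{w_a}=\gamma_aP_{f-a},\qquad\Lambda_a^\Phi=\gamma_aP_{f-a}+\psi_a\circ C^{f-a}.$$

**All $\gamma_a$ vanish.** We use (9), which has not been used since Section 8. With $\Lambda_f^\Phi\equiv0$ from (10) it reads
$$\sum_{a<f}\Big(\gamma_aP_{f-a}(b)+\psi_a(C^{f-a}b)\Big)=0\qquad\text{for all }b .$$
Put $b=X^{p(p^n-1)}$ with $1\le n\le f$. The exponent is divisible by $p$, so $C(b)=0$. And $P_d(b)=-1$ if $(p^d-1)\mid p(p^n-1)$, equivalently $(p^d-1)\mid(p^n-1)$, equivalently $d\mid n$; otherwise $P_d(b)=0$. Thus $\sum_{d\mid n}\gamma_{f-d}=0$ for $n=1,\dots,f$, and by induction on $n$ all $\gamma_{f-n}=0$.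

Write $\Psi_n:=\Lambda_{f-n}^\Phi$ and, from now on, $\psi_{(n)}$ for the functional called $\psi_{f-n}$ before. We have reached:
$$\Psi_n=\psi_{(n)}\circ C^n\qquad(1\le n\le f),\tag{16}$$
$$\Lambda_a^u\equiv0\ \text{ for all }a<f\text{ and all }u<2p^f\text{ with }p^a\mid u,\ u\ne p^f.\tag{17}$$
For (17): $u<p^f$ is below $\Phi$; for $p^f<u<2p^f$ use Proposition 2, and $\Lambda_a^{w_e}\equiv0$ for all $a\le e<f$.

## 12. A relation with two parameters

All relations so far came from adding one polynomial $b$ to $Y$. To reach the functionals $\psi_{(n)}$, which vanish from every relation (8), we add two and take the part that is mixed. Let $K=2p^f$, $b_1=X^{l_1}$, $b_2=X^{l_2}$, and consider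
$$2\Big(\Big[\frac{(Y+b_1+b_2)^K}K\Big]-\Big[\frac{(Y+b_1)^K}K\Big]-\Big[\frac{(Y+b_2)^K}K\Big]+\Big[\frac{Y^K}K\Big]\Big)\in V.$$

**Step 1: expand and sort by level.** Since $2/K=p^{-f}$, this element is the sum of the classes of
$$p^{-f}\frac{K!}{s_0!\,s_1!\,s_2!}X^{l_1s_1+l_2s_2}Y^{s_0},\qquad s_0+s_1+s_2=K,\ s_1,s_2\ge1 .$$
Let $a=\min(v(s_1),v(s_2))$ and $s_j=p^at_j$ for $j=1,2$.

If $a\ge f$, then $s_1=s_2=p^f$ and $s_0=0$, and the term is an integer multiple of $p^{-f}X^{p^f(l_1+l_2)}$, killed by $\mu$ by (F1).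

If $a<f$, say $p\nmid t_1$ (the case $p\nmid t_2$ is symmetric). Put $n=f-a\ge1$ and $t_0=2p^n-t_1-t_2$, so $s_0=p^at_0$. We have $\frac{K!}{s_0!s_1!s_2!}=\frac K{s_1}\binom{K-1}{s_1-1}\binom{K-s_1}{s_2}$ and $p^{-f}\frac K{s_1}=\frac2{p^at_1}$. By Lucas the class is
$$\tfrac2{t_1}\tbinom{2p^n-1}{t_1-1}\tbinom{2p^n-t_1}{t_2}\,\big[p^{-a}X^{p^a(l_1t_1+l_2t_2)}Y^{p^at_0}\big].$$

**Step 2: find the surviving terms.** Applying $\mu$ gives a multiple of a value of $\Lambda_a^u$ with $u=p^a(t_0+1)=2p^f-p^a(t_1+t_2-1)<2p^f$. By (17) it is $0$ unless $u=p^f$, that is, $t_0=p^n-1$ and $t_1+t_2=p^n+1$. Then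
$$\binom{2p^n-1}{t_1-1}\binom{2p^n-t_1}{t_2}=\frac{(2p^n-1)!}{(t_1-1)!\,t_2!\,t_0!}=\binom{2p^n-1}{p^n-1}\binom{p^n}{t_2}.$$
Here $1\le t_2\le p^n$, so this is nonzero modulo $p$ only if $t_2=p^n$ and $t_1=1$; then it is $\equiv1$, since $2p^n-1=1\cdot p^n+(p^n-1)$. The coefficient is $2$ and the contribution is $2\Psi_n(b_1b_2^{p^n})$. The symmetric case contributes $2\Psi_n(b_1^{p^n}b_2)$. A pair with $p\nmid t_1t_2$ contributes $0$, so nothing is counted twice. For each $n=1,\dots,f$ both terms occur exactly once. As $p$ is odd we may divide by $2$: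
$$\sum_{n=1}^f\Big(\Psi_n(b_1b_2^{p^n})+\Psi_n(b_1^{p^n}b_2)\Big)=0 .$$

**Step 3: insert (16).** We have $C^n(b_1b_2^{p^n})=b_2C^n(b_1)$, so with biadditivity
$$\sum_{n=1}^f\psi_{(n)}\big(b_2\,C^n(b_1)+b_1\,C^n(b_2)\big)=0\qquad\text{for all }b_1,b_2\in\mathbb F_p[X].\tag{18}$$

**Step 4: all $\psi_{(n)}$ vanish.** Suppose $\psi_{(1)}=\dots=\psi_{(n-1)}=0$. Let $i,j\ge 0$ with $i,j\not\equiv-1$ modulo $p$, and take $b_1=X^i$, $b_2=X^{p^nj+p^n-1}$. Then $C(b_1)=0$, $C^n(b_2)=X^j$, and $C^{n'}(b_2)=0$ for $n'>n$. So (18) gives $\psi_{(n)}(X^{i+j})=0$. Every $m\ge0$ is such a sum $i+j$: if $m\not\equiv-1$ take $0+m$; if $m\equiv-1$ take $1+(m-1)$, where $1\not\equiv-1$ and $m-1\equiv-2\not\equiv-1$ because $p\ge3$. Hence $\psi_{(n)}=0$. (For $p=2$ the condition would force $i$, $j$ and $i+j$ to be even.)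

**Step 5: conclusion.** All $\psi_{(n)}$ are $0$, for every $\mu\in T$. By (16) and (10), $\Lambda_a^\Phi\equiv0$ for all $a\le f$, contradicting the choice of $\Phi$. Therefore $T=0$ and $V=W$. By the linear form of the question in Section 1, Theorem 2 is proved. $\blacksquare$

## 13. Odd moduli, and an infinite-dimensional quotient for $p=2$

We prove Theorem 3.

**Step 1: odd $N$.** Let $\mathcal L_{\mathbb Z}$ be the group of all $H\in\mathbb Q[X,Y]$ with integral gradient and $A_{\mathbb Z}\subset\mathcal L_{\mathbb Z}$ the group of admissible sums. If $p$ is odd, then $\mathcal L_{\mathbb Z}=A_{\mathbb Z}+p\mathcal L_{\mathbb Z}$: given $H$, Theorem 2 gives $H'\in A_{\mathbb Z}$ with $\nabla(H-H')\in p\,\mathbb Z[X,Y]^2$, so $(H-H')/p\in\mathcal L_{\mathbb Z}$. If $\mathcal L_{\mathbb Z}=A_{\mathbb Z}+N_1\mathcal L_{\mathbb Z}$ and $\mathcal L_{\mathbb Z}=A_{\mathbb Z}+N_2\mathcal L_{\mathbb Z}$, substituting the second into the first gives $\mathcal L_{\mathbb Z}=A_{\mathbb Z}+N_1N_2\mathcal L_{\mathbb Z}$.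 Going through the prime factors of an odd $N$ we get $\mathcal L_{\mathbb Z}=A_{\mathbb Z}+N\mathcal L_{\mathbb Z}$, which is the statement modulo $N$ (for $N=1$ it is trivial).

**Step 2: even $N$.** A congruence modulo an even $N$ for $X^3Y^3$ would give one modulo $2$, contradicting Theorem 1.

**Step 3: an operator for $p=2$.** From now on $p=2$, with $\mathcal L,W,V,[\cdot]$ as in Section 1. One functional $\theta$ gives one obstruction; to get infinitely many we compose it with powers of an operator that preserves both $V$ and $W$. For $P=\sum p_{k,l}X^kY^l$ and $Q=\sum q_{k,l}X^kY^l$ in $\mathbb F_2[X,Y]$ put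
$$\Gamma(P,Q)=\Big(\sum p_{2k+1,2l}X^kY^l,\ \sum q_{2k,2l+1}X^kY^l\Big).$$
For instance $\Gamma(XY^2,X^2Y)=(Y,X)$, that is, $\Gamma[\frac12X^2Y^2]=[XY]$. The map $\Gamma$ has these properties.

* It is $\mathbb F_2$-linear, and $\Gamma(g^2P,g^2Q)=g\,\Gamma(P,Q)$, because $g^2=g(X^2,Y^2)$.
* $\Gamma(\nabla f)=0$ for $f\in\mathbb F_2[X,Y]$, since $f_X$ has no monomial of odd degree in $X$ and $f_Y$ none of odd degree in $Y$.
* $\Gamma(f\nabla f)=\nabla f$. For a monomial $f=X^iY^j$ we have $f\nabla f=(iX^{2i-1}Y^{2j},\,jX^{2i}Y^{2j-1})$, which $\Gamma$ maps to $(iX^{i-1}Y^j,\,jX^iY^{j-1})$. For a sum $f=\sum_iM_i$ of distinct monomials, $f\nabla f=\sum_iM_i\nabla M_i+\nabla\big(\sum_{i<j}M_iM_j\big)$, and $\Gamma$ kills the last gradient.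

**Step 4: $\Gamma(V)\subset V$ and $\Gamma(W)\subset W$.** For a coordinate $f$, reduced modulo $2$, $[f^m/m]=f^{m-1}\nabla f$. If $m=2m'$, this is $(f^{m'-1})^2f\nabla f$, so $\Gamma[f^m/m]=f^{m'-1}\nabla f=[f^{m'}/m']$. If $m$ is odd, $\Gamma[f^m/m]=f^{(m-1)/2}\,\Gamma(\nabla f)=0$. Hence $\Gamma(V)\subset V$. Next, $[2^{-a}X^{2^ai}Y^{2^aj}]=(iX^{2^ai-1}Y^{2^aj},\,jX^{2^ai}Y^{2^aj-1})$, so
$$\Gamma[2^{-a}X^{2^ai}Y^{2^aj}]=[2^{-(a-1)}X^{2^{a-1}i}Y^{2^{a-1}j}]\quad(a\ge1),\qquad\Gamma[X^iY^j]=0 .$$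
The argument of (F2), valid for every prime, shows that these classes span $W$. So $\Gamma(W)\subset W$.

**Step 5: independent classes.** The functional $\theta$ of Section 3 depends only on the gradient modulo $2$, so it is defined on $W$ (on a class $(P,Q)$ it is the sum of $P_X+P_Y+Q_Y$ over $\mathbb F_2^2$), and it vanishes on $V$ by Section 3. Put $\theta_k=\theta\circ\Gamma^k$, $k\ge0$; by Step 4 all $\theta_k$ vanish on $V$. Let
$$E_j=[2^{-j}X^{3\cdot2^j}Y^{3\cdot2^j}]\qquad(j\ge0),$$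
so $\Gamma^kE_j=E_{j-k}$ for $k\le j$ and $\Gamma^kE_j=0$ for $k>j$. We know $\theta(E_0)=1$. For $r\ge1$ put $n=3\cdot2^r$ and $H=2^{-r}X^nY^n$. Then $H_{XX}=3(n-1)X^{n-2}Y^n$ and $H_{YY}=3(n-1)X^nY^{n-2}$ are nonzero on $\{0,1\}^2$ only at $(1,1)$, where each is odd, while $H_{XY}=3nX^{n-1}Y^{n-1}$ has an even coefficient. So $\theta(E_r)=1+1+0=0$. Hence $\theta_k(E_j)=1$ if $j=k$ and $0$ otherwise. A linear relation among the $E_j$ modulo $V$ is killed coefficient by coefficient by the $\theta_k$, so the $E_j$, $j\ge0$, are linearly independent in $W/V$, and $\dim_{\mathbb F_2}W/V=\infty$. $\blacksquare$
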